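\title{Greedy lattice paths with heavy negative tails}

\begin{abstract}
Attach i.i.d.\ real weights $X_v$ to the sites of $\mathbb Z^d$, $d\ge 2$, and let $M_n$ be the largest total weight of a self-avoiding path of length $n$ from the origin, the origin itself not being counted. Assume $\int_0^\infty P(X>t)^{1/d}\,dt<\infty$. We prove that $M_n/n$ converges in probability to a finite constant, with no assumption on the negative part of $X$, and that for $1\le p\le d$ the convergence holds in $L^p$ if and only if $\int_0^\infty t^{p-1}P(X<-t)^{2d}\,dt<\infty$. The case $p=1$ proves a conjecture from a paper of Chang and Zheng. The proof rests on a dichotomy for the probability of finding a heavy bridge at a given scale.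
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the result}

Let $d\ge2$ and let $(X_v)_{v\in\mathbb Z^d}$ be i.i.d.\ real random variables; $X$ denotes a variable with their common law. A \emph{self-avoiding path of length $n$} from $v$ is a sequence $\pi=(v_0,v_1,\dots,v_n)$ of distinct sites with $v_0=v$ in which $v_{i-1}$ and $v_i$ are nearest neighbors for each $i$. Its weight is $S(\pi)=\sum_{i=1}^nX_{v_i}$; the starting site is not counted. We study
\[
M_n=\max\{S(\pi):\ \pi\text{ is a self-avoiding path of length $n$ from the origin}\}.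
\]
Write $x^+=\max(x,0)$, $x^-=\max(-x,0)$ and $\log^+x=\max(\log x,0)$. It is known that $M_n/n$ converges in $L^1$ to a finite constant if $E(X^-)<\infty$ and
\begin{equation}\label{eq:moment}
E\big((X^+)^d(\log^+X^+)^{d+\alpha}\big)<\infty\quad\text{for some }\alpha>0 .
\end{equation}
The condition $E(X^-)<\infty$ is the right one for a sum along a fixed path. But $M_n$ is a maximum over paths, and a path can walk around a very negative site. The following conjecture, from \cite{CZ}, weakens the condition accordingly.

\begin{quote}
\textbf{Conjecture.} Assume \eqref{eq:moment} and $\int_0^\infty P(X<-t)^{2d}\,dt<\infty$. Then there is a constant $M\in(-\infty,\infty)$ such that $E|M_n/n-M|\to0$ as $n\to\infty$.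
\end{quote}

We prove this in a stronger form. Consider the conditions
\[
(\mathrm P)\quad\int_0^\infty P(X>t)^{1/d}\,dt<\infty,
\qquad\qquad
(\mathrm N_p)\quad\int_0^\infty t^{p-1}P(X<-t)^{2d}\,dt<\infty .
\]

\begin{theorem}\label{thm:main}
Assume $(\mathrm P)$.
\begin{enumerate}
\item[(a)] There is $M\in(-\infty,\infty)$ such that $M_n/n\to M$ in probability. No assumption on $X^-$ is needed.
\item[(b)] Let $1\le p\le d$. If $(\mathrm N_p)$ holds, then $M_n/n\to M$ in $L^p$. Conversely, if $M_n\in L^p$ for a single $n\ge1$, in particular if $M_n/n$ converges in $L^p$ to a constant, then $(\mathrm N_p)$ holds.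
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture is true.
\end{corollary}

\begin{proof}
The function $t\mapsto t^d(\log^+t)^{d+\alpha}$ is nondecreasing, so \eqref{eq:moment} and Markov's inequality give $P(X>t)\le Ct^{-d}(\log t)^{-d-\alpha}$ for $t\ge2$. Hence $P(X>t)^{1/d}\le C^{1/d}t^{-1}(\log t)^{-1-\alpha/d}$ for $t\ge2$, and $(\mathrm P)$ holds. The second hypothesis of the conjecture is $(\mathrm N_1)$. Apply Theorem~\ref{thm:main}(b) with $p=1$.
\end{proof}

Thus, under $(\mathrm P)$, the condition of the conjecture on the negative tail is necessary as well as sufficient for convergence in $L^1$. For example, if $X\le0$ and $P(X<-t)=(1+t)^{-\beta}$ for $t\ge0$, then $E(X^-)<\infty$ only for $\beta>1$, while $M_n/n$ converges in probability for every $\beta>0$, and in $L^p$ exactly when $\beta>p/(2d)$.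

\subsection{Where the exponents come from}

The sites with $X_v>t$ have density $P(X>t)$, so neighboring ones are typically at distance about $P(X>t)^{-1/d}$, and one expects a path of length $n$ to collect about $nP(X>t)^{1/d}$ of them. Lemma~\ref{lem:greedy} shows that it collects at most a constant times that many. Since $x^+=\int_0^\infty 1\{x>t\}\,dt$, integrating over $t$ leads to $(\mathrm P)$.

For the negative tail look at $n=1$. The variable $M_1$ is the maximum of the weights of the $2d$ neighbors of the origin, so
\begin{equation}\label{eq:M1}
P(M_1<-t)=P(X<-t)^{2d},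
\end{equation}
and $(\mathrm N_p)$ says exactly that $M_1^-\in L^p$. A longer path is forced onto a very negative site only if such sites surround the origin, and no surrounding set has fewer than $2d$ sites. So one guesses that $P(M_n<-sn)$ is at most of order $P(X<-s)^{2d}$, uniformly in $n$; this is Proposition~\ref{prop:lowertail}.

Three one-line checks show that the hypotheses are not accidental. If $d=1$ there are two paths, $M_n/n$ is the larger of two sample averages, and for $X\le0$ with $E(X^-)=\infty$ the strong law gives $M_n/n\to-\infty$; so (a) needs $d\ge2$. If $X\ge 0$ and $P(X>t)=t^{-d'}$ for $t\ge1$ with $d<d'<p$, then $(\mathrm P)$ and $(\mathrm N_p)$ hold but $M_n\ge X_{e_1}\notin L^p$; so (b) needs a bound on $p$. If the origin were counted, then $(X_0+M_n)^-\ge X_0^--M_n^+$ with $M_n^+$ integrable by \eqref{eq:excess} below, so integrability would force $E(X^-)<\infty$.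

\subsection{The difficulty and the plan}

Given the two tail bounds, part (b) follows from part (a) by uniform integrability, so the work lies in (a). One would like to concatenate near-optimal paths, but the concatenation of two self-avoiding paths need not be self-avoiding, and the weight of a connecting piece has no mean when $E(X^-)=\infty$. We avoid expectations of $M_n$ altogether. For each $\lambda\in\mathbb R$ we show that either $M_n\ge(\lambda-o(1))n$ with high probability or $M_n\le(\lambda+o(1))n$ with high probability; together with tightness of $M_n/n$ this gives a limit in probability. Which alternative holds is decided by the probability of seeing a \emph{bridge} of average weight above $\lambda$ at various scales. Section~\ref{sec:bridges} states the two alternatives and shows the idea for bounded weights in the plane. Section~\ref{sec:tools} contains the bound on the positive tail and a BK-type inequality, Section~\ref{sec:upper} the first alternative, Section~\ref{sec:clusters} the geometry of detours and the bound on the negative tail, Section~\ref{sec:lower} the second alternative, and Section~\ref{sec:proof}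 the proof of Theorem~\ref{thm:main}.

\section{Bridges and a dichotomy}\label{sec:bridges}

\subsection{Conventions}

On $\mathbb Z^d$, $|\cdot|$ is the $\ell^\infty$ norm, and distances and diameters refer to it. Two sites are \emph{adjacent} if they are nearest neighbors and \emph{$*$-adjacent} if they are at distance $1$; \emph{connected} and \emph{$*$-connected} sets are defined accordingly. A \emph{path} is a self-avoiding nearest-neighbor path, possibly of length $0$. For a path $\gamma=(\gamma_0,\dots,\gamma_k)$ we write $|\gamma|=k$, $\gamma_{\mathrm{end}}=\gamma_k$, and $\gamma_{[s,t]}=(\gamma_s,\dots,\gamma_t)$; its \emph{counted sites} are $\gamma_1,\dots,\gamma_k$. For a set, $|\cdot|$ is the cardinality. The \emph{level} of $z\in\mathbb Z^d$ is $\operatorname{lev}z=z\cdot e_1$, and the coordinates $2,\dots,d$ are called \emph{lateral}.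

\subsection{Heavy bridges}

\begin{definition}
Let $e\in\{\pm e_1,\dots,\pm e_d\}$. A path $\gamma=(\gamma_0,\dots,\gamma_k)$ with $k\ge1$ is an \emph{$e$-bridge} if $\gamma_0\cdot e<\gamma_i\cdot e\le\gamma_k\cdot e$ for $1\le i\le k$. A \emph{bridge} is an $e$-bridge for some $e$.
\end{definition}

An $e_1$-bridge lies in the slab between the levels of its endpoints, and its counted sites lie strictly above the level of $\gamma_0$. So bridges placed in disjoint slabs do not intersect, and their weights are independent.

Fix $\lambda\in\mathbb R$ and $L>|\lambda|+1$. We truncate from above and center at $\lambda$: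
\[
X_v^L=\min(X_v,L),\qquad Z_v=X_v^L-\lambda\le L_1:=L-\lambda,\qquad w(\gamma)=\sum_{i=1}^{|\gamma|}Z_{\gamma_i}.
\]
Note that $L_1>1$. For $\varepsilon>0$ and an integer $\ell\ge1$, a bridge $\gamma$ is \emph{$\ell$-heavy} if $\ell\le|\gamma|<2\ell$ and $w(\gamma)\ge\varepsilon\ell$. Put
\[
\rho_\ell=\rho_\ell(\lambda,\varepsilon,L)=P\big(\text{some $\ell$-heavy bridge starts in }[0,\ell)^d\big).
\]
Let $M_n^L=\max_\pi\sum_{i=1}^nX^L_{v_i}$, the maximum over paths of length $n$ from $0$. Call $\lambda$ \emph{reachable} if $P(M_n\ge(\lambda-\eta)n)\to1$ for every $\eta>0$.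

\begin{proposition}[few heavy bridges]\label{prop:upper}
Let $\lambda\in\mathbb R$, $L>|\lambda|+1$, $\eta>0$ and $\varepsilon=\eta/8$. There is $\rho_*=\rho_*(d,\eta,L_1)>0$ with the following property. If for infinitely many integers $N$ we have $\rho_\ell\le\rho_*$ for all integers $\ell\in[N,N^{2d}]$, then $P(M_n^L\ge(\lambda+\eta)n)\to0$.
\end{proposition}

\begin{proposition}[many heavy bridges]\label{prop:lower}
Let $\lambda\in\mathbb R$, $L>|\lambda|+1$, $\varepsilon>0$ and $\rho_*>0$. If for all large integers $N$ some integer $\ell\in[N,N^{2d}]$ has $\rho_\ell>\rho_*$, then $\lambda$ is reachable.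
\end{proposition}

Neither proposition assumes anything about the law of $X$, and for given $\lambda,L,\varepsilon,\rho_*$ exactly one of the two hypotheses holds. The window $[N,N^{2d}]$ is a compromise. Proposition~\ref{prop:upper} needs it long: a path of length $N^{2d}$ is cut into bridges of lengths in the window and a remainder that must be negligible. Proposition~\ref{prop:lower} needs it short: any fixed number of disjoint windows must fit below $n^{1/3}$.

\subsection{Bounded weights in the plane}\label{ssec:toy}

Proposition~\ref{prop:lower} may look too strong: from an event of small constant probability it produces a path with probability close to $1$. Here is the mechanism when $d=2$ and $|Z_v|\le T_1$ for all $v$. We may assume $\varepsilon\le2T_1$, since otherwise no bridge is heavy.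

Let $\theta=\varepsilon/(8T_1)\le\frac14$, $\ell\ge1/\theta$, $u=\lceil\theta\ell\rceil\le2\theta\ell$ and $Q=[0,u)^2$. If $\rho_\ell>\rho_*$, then symmetry and the pigeonhole principle (see the proof of Lemma~\ref{lem:equipped}) give $\tau\in\mathbb Z^2$ with $0\le\tau_1u\le2\ell+u$ such that, with probability at least $\rho=\rho(\rho_*,\theta)>0$, there is an $\ell$-heavy $e_1$-bridge $\gamma$ from $Q$ to $u\tau+Q$. We have no control on the lateral drift $\tau_2$, so we cancel it: by reflection in a horizontal line, with the same probability there is an $\ell$-heavy $e_1$-bridge $\gamma'$ from $u(\tau_1+2,\tau_2)+Q$ to $u(2\tau_1+2,0)+Q$. The two events concern the levels in $[0,(\tau_1+1)u)$ and in $[(\tau_1+2)u,(2\tau_1+3)u)$, so both occur with probability at least $\rho^2$. Join $\gamma_{\mathrm{end}}$ to $\gamma'_0$ by fewer than $3u$ steps to the right followed by fewer than $u$ vertical steps at the level of $\gamma_0'$. The junction meets $\gamma$ only in $\gamma_{\mathrm{end}}$, because no site of $\gamma$ has a higher level, and meets $\gamma'$ only in $\gamma'_0$, because no other site of $\gamma'$ has so low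 a level. The next pair starts in $u(2\tau_1+4,0)+Q$ and is joined in the same way. A bridge with the junction that follows it has weight at least
\[
\varepsilon\ell-4T_1u\ \ge\ \varepsilon\ell-8T_1\theta\ell\ =\ 0 .
\]
So as long as pairs are present, the path keeps average $X$-weight at least $\lambda$.

Where the pair is absent we can only walk to the right, losing up to $T_1$ per step, and with one scale this happens with probability up to $1-\rho^2$, which is not small. Decreasing $\theta$ does not help, since the pigeonhole bound on $\rho$ decreases like $\theta^4$. The remedy is a second scale $\ell_2\ge\ell_1^2$. The pair at scale $\ell_1$ occupies a slab of width $(2\tau_1+4)u_1\le4\ell_1+6u_1\le7\ell_1$. If it is absent, skip that slab and look for a pair at scale $\ell_2$ in the next one. The two attempts are independent, so both fail with probability at most $(1-\rho^2)^2$. When $\theta\ell_1\ge7$, the skipped width is at most $u_2$, so the bridges at scale $\ell_2$ pay for it: the constant $4$ in the display becomes $5$, and one takes $\theta=\varepsilon/(10T_1)$. With $k$ scales all attempts fail with probability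 at most $(1-\rho^2)^k$, where $\rho$ does not depend on $k$, and the loss per unit length tends to $0$ as $k\to\infty$.

For unbounded $X^-$ three things must be added: junctions have to go around very negative sites, the endpoints of a bridge may be enclosed by such sites, and so may the origin. Sections~\ref{sec:clusters} and \ref{sec:lower} deal with these points.

\section{The positive tail and disjoint occurrence}\label{sec:tools}

\subsection{A greedy bound}

\begin{lemma}\label{lem:greedy}
Let $N_n(t)=\max_\pi\#\{1\le i\le n:X_{v_i}>t\}$, the maximum over paths of length $n$ from $0$, and let $x=4e\,n\,P(X>t)^{1/d}$. Then $P(N_n(t)\ge k)\le(x/k)^{dk}$ for $1\le k\le n$, and there is $C=C(d)$ such that $\|N_n(t)\|_{L^p}\le CnP(X>t)^{1/d}$ for $1\le p\le d$.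
\end{lemma}

\begin{proof}
If $N_n(t)\ge k$, there are distinct sites $y_1,\dots,y_k\ne0$ with $X_{y_i}>t$ and, with $y_0=0$, $\sum_i|y_i-y_{i-1}|_1\le n$. Such a sequence is given by the signs and absolute values of the $dk$ coordinates of its increments, and the absolute values have sum at most $n$. Using $\binom mj\le(em/j)^j$ and $\frac{n+dk}{dk}\le\frac{2n}k$ for $k\le n$, the number of sequences is at most
\[
2^{dk}\binom{n+dk}{dk}\le\Big(\frac{2e(n+dk)}{dk}\Big)^{dk}\le\Big(\frac{4en}k\Big)^{dk}.
\]
Each sequence has probability $P(X>t)^k$, which gives the first claim. For an integer $N\ge0$ we have $N^p\le\sum_{k=1}^Npk^{p-1}$, hence $E N_n(t)^p\le p\sum_{k\ge1}k^{p-1}\min(1,(x/k)^{dk})$. If $x\ge1$, the terms with $k\le2x$ sum to at most $(2x)^p$, and those with $k>2x$ to at most $\sum_kk^{d-1}2^{-dk}$, a constant; the total is at most $Cx^p$. If $x<1$, the sum is at most $x^d\sum_kk^{d-1}k^{-dk}=Cx^d\le Cx^p$. This last inequality is the only place where $p\le d$ is used.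
\end{proof}

For $L\ge0$ and any path, $\sum_i(X_{v_i}-L)^+=\int_L^\infty\sum_i1\{X_{v_i}>t\}\,dt\le\int_L^\infty N_n(t)\,dt$. Minkowski's integral inequality $\|\int f_t\,dt\|_{L^p}\le\int\|f_t\|_{L^p}\,dt$ gives, for $1\le p\le d$,
\begin{equation}\label{eq:excess}
\Big\|\max_\pi\sum_{i=1}^n(X_{v_i}-L)^+\Big\|_{L^p}\le n\,\zeta(L),\qquad \zeta(L):=C\int_L^\infty P(X>t)^{1/d}\,dt .
\end{equation}
Under $(\mathrm P)$, $\zeta(0)<\infty$ and $\zeta(L)\to0$ as $L\to\infty$. Hypothesis $(\mathrm P)$ enters the paper only through \eqref{eq:excess}.

\subsection{A BK inequality for real weights}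

Different pieces of one path may run through the same region, so the events ``some heavy piece starts here'' and ``some heavy piece starts there'' are not independent. What we do know is that the pieces use disjoint sets of sites and that heaviness is an increasing event. The next lemma turns this into a product bound.

A set $U\subset\mathbb R^\gamma$ is an \emph{up-set} if $x\in U$ and $x'\ge x$ coordinatewise imply $x'\in U$. A \emph{witness family} $\mathcal G$ is a finite set of pairs $(\gamma,U)$ with $\gamma\subset\mathbb Z^d$ finite and $U\subset\mathbb R^\gamma$ a Borel up-set. We say that $\mathcal G$ \emph{occurs} if $X|_\gamma\in U$ for some $(\gamma,U)\in\mathcal G$. Let $\mathcal G_1\circ\dots\circ\mathcal G_k$ be the event that there are $(\gamma_i,U_i)\in\mathcal G_i$ with the $\gamma_i$ pairwise disjoint and $X|_{\gamma_i}\in U_i$ for all $i$. The families need not be distinct.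

\begin{lemma}\label{lem:BK}
$P(\mathcal G_1\circ\dots\circ\mathcal G_k)\le\prod_{i=1}^kP(\mathcal G_i\text{ occurs})$.
\end{lemma}

\begin{proof}
The pairs $(\bigcup_{i<k}\gamma_i,\prod_{i<k}U_i)$ with disjoint $\gamma_i$ form a witness family $\mathcal G'$ whose occurrence is $\mathcal G_1\circ\dots\circ\mathcal G_{k-1}$, and $\mathcal G_1\circ\dots\circ\mathcal G_k=\mathcal G'\circ\mathcal G_k$. By induction we may take $k=2$.

We hand the second family an independent copy of the field, one site at a time. Let $X'$ be an independent copy of $X$, and for a set $S$ of sites let $X^S$ equal $X'$ on $S$ and $X$ off $S$. Let $F_S$ be the event that there are $(\gamma,U)\in\mathcal G_1$ and $(\gamma',U')\in\mathcal G_2$ with $\gamma\cap\gamma'\subset S$, $X|_\gamma\in U$ and $X^S|_{\gamma'}\in U'$. Then $F_\emptyset=\mathcal G_1\circ\mathcal G_2$, and if $S$ contains all sites involved, $F_S$ says that $\mathcal G_1$ occurs for $X$ and $\mathcal G_2$ occurs for $X'$, so that $P(F_S)$ is the product. It remains to show $P(F_S)\le P(F_{S\cup\{v\}})$ for $v\notin S$.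

Condition on all $X_y,X'_y$ with $y\ne v$. A choice of pairs admissible for $F_S$ has $v$ in at most one of $\gamma,\gamma'$. If some choice with $v\notin\gamma\cup\gamma'$ works, both $F_S$ and $F_{S\cup\{v\}}$ occur. Otherwise let $I_1$ (resp.\ $I_2$) be the set of values at $v$ that make some admissible choice with $v\in\gamma\setminus\gamma'$ (resp.\ $v\in\gamma'\setminus\gamma$) work. Then
\[
F_S=\{X_v\in I_1\cup I_2\},\qquad F_{S\cup\{v\}}\supset\{X_v\in I_1\}\cup\{X'_v\in I_2\}.
\]
The sets $I_1,I_2$ are up-sets of $\mathbb R$, hence nested, so $I_1\cup I_2$ is $I_1$ or $I_2$. In both cases the conditional probability of $F_S$ is at most that of $F_{S\cup\{v\}}$.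
\end{proof}

We apply the lemma to families of paths: a path $\gamma$ and a threshold $c$ give the pair consisting of the counted sites of $\gamma$ and the up-set $\{w(\gamma)\ge c\}$. When a path is cut into consecutive subpaths, each cut point is counted only in the subpath that ends there, so the sets of counted sites are disjoint and the weights add up.

\section{Few heavy bridges: proof of Proposition~\ref{prop:upper}}\label{sec:upper}

\subsection{Cutting a path into bridges}

The \emph{$j$-extent} of a path is the maximum minus the minimum of its $j$-th coordinate.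

\begin{lemma}\label{lem:decomp}
Let $\sigma$ be a path and $b>0$. Then $\sigma$ is a concatenation of consecutive subpaths, each of which is either a bridge of length at least $b$ or has all extents less than $b$, and there are at most $2^d$ subpaths of the second kind.
\end{lemma}

For example, let $d=2$, $b=3$, and let $\sigma$ go from $(1,0)$ right to $(3,0)$, up one step, left to $(0,1)$, up one step, right to $(4,2)$, up one step and left one step. The first coordinates at times $0,\dots,13$ are $1,2,3,3,2,1,0,0,1,2,3,4,4,3$. Cutting at the times $3$, $7$, $12$ gives a small piece, a $(-e_1)$-bridge, an $e_1$-bridge and a small piece. Each cut is made at the \emph{last} visit to an extreme value, which is what makes the start of the next piece strictly extremal.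

\begin{proof}
Fix $j$ and call the $j$-th coordinate the height. We claim that $\sigma$ is a concatenation of $\pm e_j$-bridges of length at least $b$ and at most two subpaths of $j$-extent less than $b$. If the $j$-extent of $\sigma$ is less than $b$ there is nothing to do. Otherwise let $t_1<t_2$ be the last times at which the two extreme heights are attained. After $t_1$ the height of $\sigma_{t_1}$ is not attained again, and $\sigma_{t_2}$ has the opposite extreme height. So $\sigma_{[t_1,t_2]}$ is a $\pm e_j$-bridge, of length at least the extent, hence at least $b$.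

In the part $\sigma'$ of $\sigma$ after $t_2$, all later heights lie strictly on one side of the initial height. If the $j$-extent of $\sigma'$ is at least $b$, let $t$ be the last time at which $\sigma'$ attains its opposite extreme height. The part of $\sigma'$ up to $t$ is a bridge of length at least $b$, and in the part after $t$ all later heights again lie strictly on one side of the initial one. Repeat until the extent is less than $b$.

The part $\sigma''$ of $\sigma$ before $t_1$ ends at one of its extreme heights. If its $j$-extent is at least $b$, let $t$ be the last time at which $\sigma''$ attains the opposite extreme height. The part of $\sigma''$ after $t$ is a bridge of length at least $b$, and the part before $t$ again ends at one of its extreme heights. Repeat until the extent is less than $b$. This proves the claim.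

Apply the claim with $j=1$ to $\sigma$, then with $j=2$ to the at most two subpaths of small $1$-extent, and so on. Extents do not increase on passing to a subpath, so after $d$ rounds at most $2^d$ subpaths remain and all their extents are less than $b$.
\end{proof}

\subsection{Reduction to one scale}

Let $\lambda,L,\eta,\varepsilon$ be as in Proposition~\ref{prop:upper}, and put
\[
q_n=P\big(\exists\text{ path }\gamma:\ \gamma_0\in[0,n)^d,\ |\gamma|=n,\ w(\gamma)\ge\eta n/2\big),\qquad c_0=(4\cdot3^d)^{-4L_1/\eta}.
\]

\begin{lemma}\label{lem:onescale}
If $q_n\le c_0$ for one $n$, then $P(M_m^L\ge(\lambda+\eta)m)\to0$ as $m\to\infty$.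
\end{lemma}

\begin{proof}
Let $m=kn+s$ with $0\le s<n$ and $k\ge4L_1/\eta$, and let $\pi$ be a path of length $m$ from $0$ with $w(\pi)\ge\eta m$. Cut it into $k$ chunks of length $n$ and a rest of length $s$. Call a chunk bad if its weight is at least $\eta n/2$, and let $b$ be the number of bad chunks. Since $Z\le L_1$,
\[
\eta kn\le w(\pi)\le L_1n+k\eta n/2+L_1nb,\qquad\text{so}\qquad b\ge\frac{\eta k}{2L_1}-1\ge\frac{\eta k}{4L_1}.
\]
Consecutive chunks start within distance $n$ of each other, so the indices $z$ of the blocks $nz+[0,n)^d$ that contain them differ by at most $1$ in each coordinate. There are at most $3^{dk}$ such sequences of blocks and at most $2^k$ sets of bad chunks. For each choice, Lemma~\ref{lem:BK} and translation invariance bound the probability by $q_n^{\eta k/(4L_1)}\le(4\cdot3^d)^{-k}$. The total is at most $2^{-k}$.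
\end{proof}

\subsection{The multiscale bound on $q_n$}

It remains to find $\rho_*$ such that the hypothesis of Proposition~\ref{prop:upper} forces $q_n\le c_0$ for some $n$. We cut a heavy path of length $n$ into bridges, scale by scale. At some scale $2^a$, with $x=n/2^a$, there must be about $x^{1/2}$ heavy bridges. A plain union bound over their positions would cost a factor $x^d$ per bridge, which a fixed $\rho_*$ cannot beat. The point is that bridges of length about $2^a$ are only created inside at most $x^{1/4}$ small regions, so that the positions cost $\exp(O(x^{1/4}\log 5x))$ in total, against a probability $\rho_*^{\,cx^{1/2}}$.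

Let $N\ge2$ be such that $\rho_\ell\le\rho_*$ for all integers $\ell\in[N,N^{2d}]$, where $\rho_*\le\frac14$ is chosen at the end. Put
\[
n=N^{2d},\qquad H=2^{4d},\qquad b_j=nH^{-j},\qquad J=\max\{j\ge0:b_j\ge2N\},
\]
so that $2N\le b_J<2HN$. Let $\gamma$ be a path as in the definition of $q_n$.

\emph{Generations.} The \emph{remainder of generation $0$} is $\gamma$. For $j<J$, apply Lemma~\ref{lem:decomp} with $b=b_{j+1}$ to each remainder of generation $j$; the subpaths of the second kind are the remainders of generation $j+1$. There are at most $2^{dj}=(H^j)^{1/4}$ remainders of generation $j$ (this is why $H=2^{4d}$), and their extents are at most $b_j$. In the end $\gamma$ is a concatenation of bridges with lengths in $[2N,n]$ and of the remainders of generation $J$. There are at most $(H^J)^{1/4}\le n^{1/4}$ of the latter, each with at most $(2HN+1)^d\le(3H)^dn^{1/2}$ sites, so their total weight is at most $L_1(3H)^dn^{3/4}$. This is at most $\eta n/8$ once $N$ exceeds a constant depending on $d,\eta,L_1$, which we assume.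

\emph{A scale with many heavy bridges.} A bridge has \emph{size $a$} if its length is in $[2^a,2^{a+1})$. The lengths are in $[2N,n]$, so $2^a\in[N,N^{2d}]$ and $\rho_{2^a}\le\rho_*$. A bridge of size $a$ that is not $2^a$-heavy has weight less than $\varepsilon$ times its length, so such bridges contribute at most $\varepsilon n=\eta n/8$ in total. Hence the heavy ones contribute at least $\eta n/2-\eta n/8-\eta n/8=\eta n/4$, and one of size $a$ contributes at most $L_12^{a+1}$. Let $K_a$ be the number of heavy bridges of size $a$, and put $x_a=n/2^a\ge1$ and $\eta_1=\eta/(8L_1)$. Then $\sum_aK_a/x_a\ge\eta_1$. The numbers $x_a$ have the form $2^iy$ with one fixed $y\in[1,2)$ and distinct integers $i\ge0$, so $\sum_ax_a^{-1/2}\le\sum_{i\ge0}2^{-i/2}<4$. If $K_a<\frac{\eta_1}4x_a^{1/2}$ for all $a$, then $\sum_aK_a/x_a<\eta_1$, a contradiction. So for some $a$,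
\[
K_a\ge\kappa_a:=\Big\lceil\frac{\eta_1}4x_a^{1/2}\Big\rceil\ge1 .
\]

\emph{Where these bridges start.} Fix such an $a$ and write $x=x_a$. A bridge of size $a$ cut from a remainder of generation $j$ has length at least $b_{j+1}$, so $b_j=Hb_{j+1}<H2^{a+1}$. Let $j_a$ be the least $j$ with $b_j<H2^{a+1}$. Then every bridge of size $a$ lies in a remainder of generation $j_a$, and these have extents less than $2H\cdot2^a$. If $j_a=0$ there is one such remainder. If $j_a\ge1$, then $b_{j_a-1}\ge H2^{a+1}$, so $H^{j_a}=Hn/b_{j_a-1}\le x$ and there are at most $x^{1/4}$ of them. In both cases their number is at most $N_c=\lfloor x^{1/4}\rfloor\ge1$.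

Tile $\mathbb Z^d$ by the blocks $2^az+[0,2^a)^d$. A remainder of generation $j_a$ meets at most $2H+1$ consecutive layers of blocks in each direction, so it lies in a cube of $H_1=(2H+1)^d$ blocks, determined by its lowest corner block. Since $\gamma\subset[-n,2n)^d$, each index of that block takes at most $3x+2\le5x$ values. So there are at most $(5x)^{dN_c}$ ways to choose a list of $N_c$ cubes that cover all these remainders (repeating a cube if necessary). The list contains $Q=N_cH_1$ blocks, counted with repetition. Take $\kappa_a$ of the heavy bridges of size $a$ and record how many start in each block; there are $\binom{\kappa_a+Q-1}{\kappa_a}\le2^{\kappa_a+Q}$ possible records. For each list and record, Lemma~\ref{lem:BK} and translation invariance bound the probability by $\rho_{2^a}^{\,\kappa_a}\le\rho_*^{\,\kappa_a}$. Therefore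
\[
q_n\le\sum_aF_{\rho_*}(x_a),\qquad F_\rho(x)=(5x)^{dx^{1/4}}\,2^{H_1x^{1/4}}\,(2\rho)^{\lceil\eta_1x^{1/2}/4\rceil}.
\]

\emph{Choice of $\rho_*$.} Let $B_i=(5\cdot2^{i+1})^{d2^{(i+1)/4}}2^{H_12^{(i+1)/4}}$. For $\rho\le\frac14$ and $x\in[2^i,2^{i+1})$,
\[
F_\rho(x)\le B_i\min\big(2^{-\eta_12^{i/2}/4},\,2\rho\big),
\]
because the exponent of $2\rho\le\frac12$ is at least $\eta_12^{i/2}/4$ and at least $1$. Since $\log B_i=O((i+1)2^{i/4})$, the first bound is summable in $i$ and does not depend on $\rho$; the second tends to $0$ with $\rho$ for each $i$. By dominated convergence there is $\rho_*=\rho_*(d,\eta,L_1)\in(0,\frac14]$ with $\sum_{i\ge0}\sup_{x\in[2^i,2^{i+1})}F_{\rho_*}(x)\le c_0$. Then $q_n\le c_0$, and Lemma~\ref{lem:onescale} proves Proposition~\ref{prop:upper}. \qed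

\section{Detours around closed clusters}\label{sec:clusters}

Call the very negative sites closed. When they are rare they form small $*$-connected clusters, and we want to replace a given path by one that follows it but goes around the clusters. For this we need the outer boundary of a cluster to be connected by nearest-neighbor steps, and we need to handle clusters that enclose other clusters.

\subsection{Counting and boundaries}

\begin{lemma}\label{lem:animals}
The number of $*$-connected sets of $k$ sites that contain a given site is at most $A^k$, where $A=e3^d$.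
\end{lemma}

\begin{proof}
Let $\Delta=3^d-1$ and color each site black independently with probability $x=1/(\Delta+1)$. A set as in the statement has at most $\Delta k$ sites $*$-adjacent to it, so it is the black $*$-cluster of the given site with probability at least $x^k(1-x)^{\Delta k}$. These events are disjoint, and $x^{-1}(1-x)^{-\Delta}=3^d(1+1/\Delta)^\Delta\le e3^d$.
\end{proof}

A $*$-cluster with at least $k$ sites that contains $v$ has a $*$-connected subset of exactly $k$ sites that contains $v$. So if sites are closed independently with probability at most $q$, the closed $*$-cluster of $v$ has at least $k$ sites with probability at most $(Aq)^k$.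

A \emph{monotone path} between two $*$-adjacent sites is a shortest path between them. It stays in the box that they span, so its sites are pairwise at distance at most $1$.

Let $C$ be a finite nonempty $*$-connected set; its diameter is at most $|C|-1$. As $d\ge2$, the complement of the bounding box of $C$ is connected, so $\mathbb Z^d\setminus C$ has exactly one infinite connected component $V_\infty(C)$. Define the \emph{hull} and the \emph{outer boundary}
\[
\bar C=\mathbb Z^d\setminus V_\infty(C),\qquad\partial C=\{v\in V_\infty(C):|v-w|=1\text{ for some }w\in C\}.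
\]
The hull contains $C$ and lies in its bounding box, so it has diameter at most $|C|-1$, and $|\partial C|\le3^d|C|$. A site outside $C$ that is adjacent to $V_\infty(C)$ belongs to $V_\infty(C)$. This gives the \emph{exit rule}:
\begin{equation}\label{eq:exit}
\text{if $v'\in\bar C$ and $v\notin\bar C$ are adjacent, then $v'\in C$ and $v\in\partial C$.}
\end{equation}

For example, in $\mathbb Z^2$ let $C$ consist of the four neighbors of the origin. Then $\bar C=C\cup\{0\}$, and $\partial C$ is the circuit of $16$ sites $(2,0),(2,1),(1,1),(1,2),(0,2),(-1,2),\dots$. Had we taken only the sites of $V_\infty(C)$ adjacent to $C$, we would get $(2,0),(1,1),(0,2),\dots$, no two of which are adjacent. This is why $\partial C$ is defined with $*$-adjacency.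

\begin{lemma}\label{lem:boundary}
$\partial C$ is connected.
\end{lemma}

\begin{proof}
Let $V=V_\infty(C)$ and suppose that $\partial C=B_1\sqcup B_2$ with both parts nonempty and no edge between them. Let $F$ be the set of edges between $B_1$ and $C$. We show that $F$ separates $\mathbb Z^d$ into two sides, that $C$ meets both sides, and that this contradicts the $*$-connectedness of $C$.

\emph{Every unit square has an even number of edges in $F$.} If the square has no vertex in $C$, the number is $0$. Otherwise its vertices in $V$ belong to $\partial C$. The edges of the square with exactly one end in $V$ are even in number, and by \eqref{eq:exit} their other end is in $C$. If all vertices in $V$ are in $B_1$, these are exactly the edges in $F$; if all are in $B_2$, no edge is in $F$. If the square has vertices $v\in B_1$ and $v'\in B_2$, they are opposite corners. A further vertex in $V$ would lie in $B_1$ or $B_2$ and be adjacent to both $v$ and $v'$, which is excluded. So the other two vertices are outside $V$, hence in $C$, and exactly the two edges at $v$ are in $F$.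

\emph{A potential.} Every closed nearest-neighbor walk traverses edges of $F$ an even number of times. Indeed, exchanging two consecutive steps along different axes replaces two sides of a unit square by the other two, which preserves the parity. By such exchanges we sort the steps by axis and obtain a concatenation of closed walks on lines, and a closed walk on a line traverses each edge an even number of times. Hence the parity of the number of traversals of $F$ along a walk from a fixed site of $V$ defines $\varphi:\mathbb Z^d\to\{0,1\}$, which changes across an edge exactly when the edge is in $F$. Edges inside $V$ are not in $F$ and $V$ is connected, so $\varphi=0$ on $V$.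

\emph{$\varphi$ takes both values on $C$.} Let $v\in B_1$ and $w\in C$ with $|v-w|=1$, and follow a monotone path from $v$ to $w$. Until it leaves $V$ its sites are in $\partial C$, hence in $B_1$, and the first site outside $V$ is in $C$. That site is the end of an edge in $F$ whose other end is in $V$, so $\varphi=1$ there. The same walk from a site of $B_2$ gives a site of $C$ adjacent to $B_2$; the edge is not in $F$, so $\varphi=0$ there.

\emph{Contradiction.} As $C$ is $*$-connected, there are $*$-adjacent $c_1,c_0\in C$ with $\varphi(c_1)=1$ and $\varphi(c_0)=0$. Take a monotone path from $c_1$ to $c_0$ and its last edge in $F$. After this edge $\varphi=0$, so the edge is traversed from $C$ to $B_1$. As long as the path then stays in $V$, it stays in $\partial C$ (it is within distance $1$ of $c_1$), hence in $B_1$. It has to leave $V$ to reach $c_0$, and by \eqref{eq:exit} it does so along an edge from $B_1$ to $C$. This is a later edge in $F$.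
\end{proof}

\subsection{Maximal hulls and the detour}

Let each site be declared open or closed, let $\Lambda$ be a box, and let $\mathcal K$ be the set of closed $*$-clusters that meet $\Lambda$. Assume that all of them are finite; then $\mathcal K$ is finite. Call $C\in\mathcal K$ \emph{maximal} if $\bar C$ is maximal for inclusion among the hulls of members of $\mathcal K$, and put
\[
V_0=\mathbb Z^d\setminus\bigcup_{C\in\mathcal K}\bar C .
\]
Every site outside $V_0$ lies in the hull of a maximal cluster.

\begin{lemma}\label{lem:hulls}
\begin{enumerate}
\item[(i)] For $C\in\mathcal K$, all sites of $\partial C$ are open.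
\item[(ii)] The hulls of two members of $\mathcal K$ are disjoint or nested.
\item[(iii)] If $C$ is maximal, then $\partial C\subset V_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A closed site of $\partial C$ would be $*$-adjacent to the cluster $C$ and so belong to it.

(ii) Let $C\ne C'$. Suppose $C'$ meets both $\bar C$ and its complement. Then there are $*$-adjacent $w,w'\in C'$ with $w\in\bar C$ and $w'\notin\bar C$. A monotone path from $w$ to $w'$ leaves $\bar C$ from a site $c\in C$, by \eqref{eq:exit}, and $|c-w'|=1$; so $c$ and $w'$ are in the same cluster, contrary to $C\ne C'$. Hence $C'\subset\bar C$ or $C'\cap\bar C=\emptyset$, and the same holds with $C$ and $C'$ exchanged. If $C'\subset\bar C$, then $V_\infty(C)$ is connected, infinite and disjoint from $C'$, so $V_\infty(C)\subset V_\infty(C')$, that is, $\bar C'\subset\bar C$. If $C\subset\bar C'$, then $\bar C\subset\bar C'$ by the same argument. In the remaining case $C'\cap\bar C=\emptyset=C\cap\bar C'$. Suppose $v\in\bar C\cap\bar C'$ and walk from $v$ in direction $e_1$ until the first visit to $C$, which takes place because the finite set $\bar C$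 can be left only from a site of $C$. This walk stays in $\bar C$, so it avoids $C'$ and cannot leave $\bar C'$. It ends in $C\cap\bar C'=\emptyset$, which is absurd. So the hulls are disjoint.

(iii) Let $v\in\partial C$ and suppose $v\in\bar C'$ with $C'\in\mathcal K$. As $v\notin\bar C$, we have $\bar C'\not\subset\bar C$, and $\bar C\subset\bar C'$ would be a strict inclusion, excluded by maximality. So $\bar C\cap\bar C'=\emptyset$. Take $w\in C$ with $|v-w|=1$. A monotone path from $v$ to $w$ leaves $\bar C'$ from a site of $C'$ at distance $1$ from $w$, so $C=C'$, a contradiction.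
\end{proof}

For a path $P\subset\Lambda$ that starts in $V_0$, define its \emph{detour}
\[
\Phi(P)=(P\cap V_0)\cup\bigcup\{\partial C:\ C\text{ maximal},\ \bar C\cap P\ne\emptyset\}.
\]

\begin{lemma}\label{lem:detour}
\begin{enumerate}
\item[(i)] $\Phi(P)$ is a connected subset of $V_0$, and all its sites are open.
\item[(ii)] Suppose all members of $\mathcal K$ have at most $r$ sites. Then $\Phi(P)$ lies within distance $r$ of $P$, and every open path of diameter at least $r$ meets $V_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The inclusion in $V_0$ is Lemma~\ref{lem:hulls}(iii). A closed site of $\Lambda$ lies in a member of $\mathcal K$, so $P\cap V_0$ is open; for $\partial C$ use Lemma~\ref{lem:hulls}(i). Let $P=(x_0,\dots,x_s)$, and suppose $x_i\in V_0$, $x_{i+1}\notin V_0$. Then $x_{i+1}\in\bar C$ for a maximal $C$, and $x_i\in\partial C$ by \eqref{eq:exit}. If $P$ later leaves $\bar C$, the first site outside is in $\partial C\subset V_0$. So each excursion of $P$ out of $V_0$ stays in one maximal hull $\bar C$, starts from $\partial C$ and, if it ends, ends in $\partial C$. By Lemma~\ref{lem:boundary}, consecutive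 visits of $P$ to $V_0$ are connected inside $\Phi(P)$. Since $x_0\in V_0$ and distinct maximal hulls are disjoint, a maximal hull met by $P$ is the hull of an excursion, so the corresponding $\partial C$ contains a site of $P\cap V_0$. Thus $\Phi(P)$ is connected.

(ii) A site of $\partial C$ is at distance $1$ from $\bar C$, which has diameter at most $r-1$ and meets $P$. An open path that avoids $V_0$ starts in a hull $\bar C$ and cannot leave it, since it would have to do so from a site of $C$, which is closed. So its diameter is at most $r-1$.
\end{proof}

\subsection{The negative tail}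

\begin{proposition}\label{prop:lowertail}
There are $s_0\ge0$ and $C_1<\infty$, depending on $d$ and the law of $X$, such that $P(M_n<-sn)\le C_1P(X<-s)^{2d}$ for all $s\ge s_0$ and $n\ge1$.
\end{proposition}

\begin{proof}
Choose $s_0\ge0$ with $AP(X<-s_0)\le\frac12$, fix $s\ge s_0$ and put $q=P(X<-s)$. Call $v\ne0$ closed if $X_v<-s$, and declare the origin open; this is legitimate because its weight is not counted. By Lemma~\ref{lem:animals}, almost surely all closed $*$-clusters are finite.

Suppose that $0$ lies in the hull of no closed $*$-cluster. Apply Lemma~\ref{lem:detour} with $\Lambda=[-n,n]^d$ and $P=(0,e_1,\dots,ne_1)$. The set $\Phi(P)$ is open and connected and contains $0$. It also contains a site at distance at least $n$ from $0$: either $ne_1\in V_0$, or $ne_1\in\bar C$ with $C$ maximal and the ray $(je_1)_{j\ge n}$ leaves $\bar C$ at a site of $\partial C$. So there is an open path of length at least $n$ from $0$, and its first $n$ steps give $M_n\ge-sn$.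

Hence, almost surely, $M_n<-sn$ implies $0\in\bar C\setminus C$ for some closed $*$-cluster $C$. By \eqref{eq:exit}, each of the $2d$ half-axes from $0$ leaves $\bar C$ from a site of $C$. These $2d$ sites are nonzero, hence distinct, so $k=|C|\ge2d$; and $je_1\in C$ for some $1\le j\le k$, because $\bar C$ has diameter less than $k$. By Lemma~\ref{lem:animals},
\[
P(M_n<-sn)\le\sum_{k\ge2d}k(Aq)^k\le(Aq)^{2d}\sum_{i\ge0}(2d+i)2^{-i}=C_1q^{2d}.\qedhere
\]
\end{proof}

\section{Many heavy bridges: proof of Proposition~\ref{prop:lower}}\label{sec:lower}

\subsection{Oriented percolation}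

To leave the end of a bridge we need an open path that moves forward and whose existence depends only on the sites ahead. Oriented percolation provides one. Let each site of $\mathbb N^2=\{0,1,\dots\}^2$ be open with probability $x$, independently, and let $W$ be the set of sites that can be reached from $(0,0)$ by a path of open sites, including $(0,0)$, with steps $(1,0)$ and $(0,1)$. Let $\vartheta(x)=P(W\text{ is infinite})$. If $W$ is infinite, there are such oriented paths with any prescribed number of steps.

\begin{lemma}\label{lem:oriented}
$\vartheta(x)\to1$ as $x\to1$.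
\end{lemma}

\begin{proof}
Suppose $W$ is nonempty and finite. It is connected, so in $\mathbb Z^2$ the set $B=\partial W$ is connected by Lemma~\ref{lem:boundary}, and it contains $(-1,0)$ because the half-plane of negative first coordinate avoids $W$. Let $m=|B|$ and let $\mathcal E$ be the set of edges between $\bar W$ and its complement. By \eqref{eq:exit} their inner ends are in $W$ and their outer ends in $B$. A monotone path from $v\in B$ to a site of $W$ at distance $1$ contains an edge of $\mathcal E$ whose outer end is within distance $1$ of $v$; hence $m\le9|\mathcal E|$. Each row enters the finite set $\bar W$ as often as it leaves it, and so does each column. So exactly $|\mathcal E|/2$ edges of $\mathcal E$ have the form $\{w,w'\}$ with $w\in W$, $w'\notin W$ and $w'-w\in\{(1,0),(0,1)\}$. Such a $w'$ is closed, and it occurs in at most two of these edges. Thus $B$ contains at least $|\mathcal E|/4\ge m/36$ closed sites. By Lemma~\ref{lem:animals} there are at most $(9e)^m$ choices for $B$, and a given set of $m$ sites contains $m/36$ closed ones with probability at most $2^m(1-x)^{m/36}$. Hence $1-\vartheta(x)\le(1-x)+\sum_{m\ge1}\big(18e(1-x)^{1/36}\big)^m\to0$.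
\end{proof}

\subsection{The environment at scale $n$}

From now on a site $v$ is \emph{closed} if $X_v<-T$, where $T\ge0$ is fixed so large that $\delta=P(X<-T)$ satisfies
\begin{equation}\label{eq:delta}
\sum_{k\ge1}(2k+1)^d3^dk(A\delta)^k\le\tfrac12,\qquad(1-\delta)\,\vartheta\big((1-\delta)^2\big)\ge\tfrac12 .
\end{equation}
In particular $A\delta\le\frac12$. We need detours to be thin, so that they stay in their slabs, and short, so that their cost is proportional to the length of the path that they replace. Let $r=\lceil(\log n)^2\rceil$ and $\Lambda=[-4n,4n]^d$, let $\mathcal K$ be the set of closed $*$-clusters meeting $\Lambda$, and put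
\[
\psi(v)=\sum_{C\in\mathcal K:\,v\in\bar C}3^d|C| .
\]
Let $c=4d+5$, and let $\mathcal H_n$ be the event that all $C\in\mathcal K$ have $|C|\le r$ and that $\sum_{v\in I}\psi(v)\le|I|+(\log n)^c$ for every axis-parallel segment $I\subset[-3n,3n]^d$, viewed as a set of sites.

\begin{lemma}\label{lem:env}
$P(\mathcal H_n)\to1$.
\end{lemma}

\begin{proof}
Some member of $\mathcal K$ has more than $r$ sites with probability at most $(8n+1)^d(A\delta)^{r+1}\le(8n+1)^d2^{-r}\to0$. Let $\psi_r(v)$ be the sum of $3^d|C|$ over all closed $*$-clusters $C$ with $|C|\le r$ and $v\in\bar C$. Such a cluster lies within distance $r$ of $v$. This has three consequences. If $r<n$ and all members of $\mathcal K$ have at most $r$ sites, then $\psi=\psi_r$ on $[-3n,3n]^d$. The variable $\psi_r(v)$ depends only on the sites within distance $r+1$ of $v$. And $\psi_r(v)\le b:=3^d(2r+1)^d$, because the clusters are disjoint. A cluster with $k$ sites and $v\in\bar C$ has a site within distance $k$ of $v$, so the expected number of such clusters is at most $(2k+1)^d(A\delta)^k$, and $E\psi_r(v)\le\frac12$ by \eqref{eq:delta}.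

Split a segment $I$ into $2r+3$ residue classes; within a class the $\psi_r(v)$ are independent. Hoeffding's inequality states that for independent $\xi_1,\dots,\xi_m$ with values in $[0,b]$, $P(\sum_i(\xi_i-E\xi_i)\ge y)\le\exp(-2y^2/(mb^2))$. For a class of $m\ge1$ sites, take $y=m/2+t$ and use $(m/2+t)^2\ge2mt$:
\[
P\Big(\sum\psi_r(v)\ge m+t\Big)\le e^{-4t/b^2}.
\]
With $t=b^2(\log n)^2$ this is $e^{-4(\log n)^2}$, which beats the number of pairs of a segment and a class, at most $(6n+1)^{2d}(2r+3)$. Outside these events, $\sum_{v\in I}\psi_r(v)\le|I|+(2r+3)b^2(\log n)^2$, and the last term is $O((\log n)^{4d+4})$.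
\end{proof}

Let $P\subset[-3n,3n]^d$ be a path that starts in $V_0$ and consists of at most $d$ axis-parallel segments. Each maximal $C$ with $\bar C\cap P\ne\emptyset$ contributes $3^d|C|\ge|\partial C|$ to $\psi(v)$ for some $v\in P$, and the segments have at most $|P|+d$ sites in total. So on $\mathcal H_n$, for $n\ge3$,
\begin{equation}\label{eq:short}
|\Phi(P)|\le|P|+1+\sum_{v\in P}\psi(v)\le2|P|+3d(\log n)^c .
\end{equation}

\emph{Leaving the origin.} The origin may lie in a hull, and then we have to walk through closed sites. Let $x_i=ie_1$, $i_0=\min\{i\ge0:x_i\in V_0\}$ and $Y_0=\sum_{i=1}^{i_0}Z^-_{x_i}$. On $\mathcal H_n$, if $i_0>0$, then $x_0\in\bar C$ for a maximal $C$, and the ray leaves $\bar C$ at a site of $\partial C\subset V_0$. So $x_0,\dots,x_{i_0-1}\in\bar C$ and $i_0\le|C|\le r$. For each $j$,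
\[
P(Y_0>\sqrt n,\ \mathcal H_n)\le\sum_{k>j}(2k+1)^d(A\delta)^k+P\Big(\sum_{i=1}^jZ^-_{x_i}>\sqrt n\Big),
\]
where the first term bounds the probability that $0$ is in the hull of a finite cluster with more than $j$ sites. Letting $n\to\infty$ and then $j\to\infty$ gives
\begin{equation}\label{eq:Y0}
P(\mathcal H_n\cap\{Y_0\le\sqrt n\})\to1 .
\end{equation}
This loss is small in probability without any moment of $X^-$, which is why part (a) of Theorem~\ref{thm:main} needs none.

\subsection{Equipped bridges}

Let $\lambda,L,\varepsilon,\rho_*$ be as in Proposition~\ref{prop:lower}, and put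
\[
T_1=T+|\lambda|+1,\qquad\theta=\min\Big\{\frac1{80},\frac\varepsilon{80dT_1}\Big\}.
\]
Open sites have $Z_v\ge-T_1$. For $\ell\ge2/\theta$ let $u=\lceil\theta\ell\rceil$, so that $2\le u\le2\theta\ell$.

A heavy bridge is useless if one of its ends is enclosed by closed sites. We attach to each end an open path long enough to reach $V_0$ at a level well away from the bridge. An oriented path with steps $e_1,e_2$ could stay at one level, so we use pairs of sites that force progress. For $z\in\mathbb Z^d$ and $(a,b)\in\mathbb N^2$ let $v_{ab}=z+(1+2a+b)e_1+be_2$. Let $R_u^+(z)$ be the event that there is an oriented path of $u$ steps from $(0,0)$ in $\mathbb N^2$ such that $v_{ab}$ and $v_{ab}+e_1$ are open for each visited $(a,b)$. The pairs $\{v_{ab},v_{ab}+e_1\}$ are disjoint for different $(a,b)$, so $P(R_u^+(z))\ge\vartheta((1-\delta)^2)$. Both $v_{a+1,b}=v_{ab}+2e_1$ and $v_{a,b+1}=v_{ab}+e_1+e_2$ are adjacent to $v_{ab}+e_1$. So on $R_u^+(z)$ the visited pairs form an open path $\beta^+$, the \emph{forward ramp}, such that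
\begin{itemize}
\item $\beta^+$ starts at $z+e_1$, has $2u+2$ sites, levels in $[\operatorname{lev}z+1,\operatorname{lev}z+2u+2]$, and lateral distance at most $u$ from $z$;
\item its \emph{far half}, the part from oriented step $\lceil u/2\rceil$ on, has levels greater than $\operatorname{lev}z+u/2$ and diameter at least $(u-1)/2$, since each oriented step raises the level of $v_{ab}$ by at least $1$.
\end{itemize}
The event $R^+_u(z)$ depends only on sites with levels in $[\operatorname{lev}z+1,\operatorname{lev}z+2u+2]$. Let $R_u^-(z)$ and the \emph{backward ramp} $\beta^-$, which starts at $z-e_1$, be the mirror images under the reflection of the first coordinate about $z$.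

For $\tau\in\mathbb Z^d$ call $\gamma$ \emph{good} if it is an $\ell$-heavy $e_1$-bridge with $\gamma_0\in[0,u)^d$ and $\gamma_{\mathrm{end}}\in u\tau+[0,u)^d$. Call a good $\gamma$ \emph{equipped} if $\gamma_0$ is open and $R_u^-(\gamma_0)$ and $R_u^+(\gamma_{\mathrm{end}})$ occur. Let $\mathcal B(\ell,\tau)$ be the event that an equipped bridge exists.

\begin{lemma}\label{lem:equipped}
There is $\rho=\rho(\rho_*,\theta,d)\in(0,\frac14]$ such that for each $\ell\ge2/\theta$ with $\rho_\ell>\rho_*$ there is $\tau\in\mathbb Z^d$ with $\tau_1\ge0$, $|\tau|u\le2\ell+u$ and $P(\mathcal B(\ell,\tau))\ge\rho$. The event $\mathcal B(\ell,\tau)$ depends only on sites with levels in $[-3u,(\tau_1+4)u]$.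
\end{lemma}

\begin{proof}
The symmetries of the cube $[0,\ell)^d$ preserve the law of the field and act transitively on the $2d$ directions, so an $\ell$-heavy $e_1$-bridge starts in $[0,\ell)^d$ with probability at least $\rho_*/(2d)$. Tile $\mathbb Z^d$ by blocks $uz+[0,u)^d$. The start lies in one of at most $(1/\theta+1)^d$ blocks. The difference $\tau$ of the block indices of the end and the start satisfies $\tau_1\ge0$ and $|\tau|u\le2\ell+u$, so it takes at most $(4/\theta+3)^d$ values. By the union bound and translation invariance there is such a $\tau$ for which a good $\gamma$ exists with probability at least $4\rho$, where $4\rho=\min(\rho_*,1)\big/\big(2d(1/\theta+1)^d(4/\theta+3)^d\big)$.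

The bridge is found by looking at the field, so its ends are not typical sites. We obtain independence by choosing the end as low as possible and then the start as high as possible. Fix an ordering of the finitely many candidate paths. Let $h^*$ be the least level at which a good $\gamma$ ends, and on $\{h^*=h\}$ let $\gamma$ be the first good bridge that ends at level $h$. A good bridge that ends at a level $h'\le h$ has all its sites at levels at most $h$, so $\{h^*=h\}$ and $\gamma$ are determined by the levels at most $h$, while $R_u^+(\gamma_{\mathrm{end}})$ depends on the levels above $h$ and has probability at least $\frac12$ by \eqref{eq:delta}. So with probability at least $2\rho$ there is a good $\gamma$ with $R_u^+(\gamma_{\mathrm{end}})$. Let $h_*$ be the largest level at which such a $\gamma$ starts, and on $\{h_*=h\}$ take the first one that starts at level $h$. For a bridge that starts at a level $h'\ge h$, both the counted sites and the sites used by $R_u^+(\gamma_{\mathrm{end}})$ lie strictly above level $h$. So $\{h_*=h\}$ and $\gamma$ are determined by the levels above $h$, while $\{\gamma_0\text{ open}\}\cap R_u^-(\gamma_0)$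 depends on the levels at most $h$ and has probability at least $(1-\delta)\vartheta((1-\delta)^2)\ge\frac12$. Hence $P(\mathcal B(\ell,\tau))\ge\rho$. Finally, the levels involved lie between $-(2u+2)\ge-3u$ and $u\tau_1+(u-1)+(2u+2)\le(\tau_1+4)u$.
\end{proof}

Let $\bar{\mathcal B}(\ell,\tau)$ be the image of $\mathcal B(\ell,\tau)$ under the reflection $x_j\mapsto u-1-x_j$, $2\le j\le d$. It has the same probability and the same range of levels, its ramps have the properties listed above, and its bridges go from $[0,u)^d$ to $u(\tau_1,-\tau_2,\dots,-\tau_d)+[0,u)^d$.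

\subsection{Scales and slabs}

Fix $k\ge1$ and put $D=2d$, $a_k=1/(4D)$, $a_i=a_{i+1}/(4D)$ and $N_i=\lceil n^{a_i}\rceil\le2n^{a_i}$ for $1\le i\le k$. Below, $n$ is larger than a constant that may depend on $k$. By hypothesis there are integers $\ell_i\in[N_i,N_i^D]$ with $\rho_{\ell_i}>\rho_*$. Then
\[
\ell_k\le2^Dn^{1/4}\le n^{1/3},\qquad\ell_{i+1}\ge n^{4Da_i}\ge2^{2D}n^{2Da_i}\ge\ell_i^2 .
\]
Let $u_i=\lceil\theta\ell_i\rceil$. Since $u_k\ge\dots\ge u_1\ge\theta n^{a_1}$, we have $u_1\ge(\log n)^c$, $u_1\ge 4r$ and $u_1\ge5$. Let $\tau_i$ be given by Lemma~\ref{lem:equipped} for $\ell_i$, let $t_i=\tau_i\cdot e_1\ge0$, and put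
\[
c_i=(32+2t_i)u_i,\qquad s_i=\sum_{i'<i}c_{i'}\quad(1\le i\le k+1).
\]
Then $c_i\le34u_i+4\ell_i\le5\ell_i$, as $68\theta\le1$. Since $\ell_{i+1}\ge2\ell_i$, we get $s_i\le10\ell_{i-1}$ for $i\ge2$, and since $u_i\ge\theta\ell_{i-1}^2\ge10\ell_{i-1}$,
\begin{equation}\label{eq:skip}
0\le s_i\le u_i\quad(1\le i\le k),\qquad s_{k+1}\le10\ell_k .
\end{equation}

For an integer $h$ let $S_i(h)$ be the event that both of the following occur:
\begin{itemize}
\item $\mathcal B(\ell_i,\tau_i)$ translated by $(h+s_i+10u_i)e_1$; this depends on the levels from $h+s_i+7u_i$ to $h+s_i+(14+t_i)u_i$;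
\item $\bar{\mathcal B}(\ell_i,\tau_i)$ translated by $(h+s_i+(21+t_i)u_i)e_1+u_i(\tau_i-t_ie_1)$; this depends on the levels from $h+s_i+(18+t_i)u_i$ to $h+s_i+(25+2t_i)u_i$.
\end{itemize}
The two ranges are disjoint, so $P(S_i(h))\ge\rho^2$. Both lie in $[h+s_i,h+s_{i+1})$, so $S_1(h),\dots,S_k(h)$ are independent. With $\mathrm{Fail}(h)=\bigcap_iS_i(h)^c$,
\[
P(\mathrm{Fail}(h))\le\phi_k:=(1-\rho^2)^k,
\]
where $\phi_k>0$ and $\phi_k\to0$ as $k\to\infty$, because $\rho$ does not depend on $k$ or $n$. Laterally, the first bridge starts in $[0,u_i)^{d-1}$, the second starts in the block where the first ends, and the second ends in $[0,u_i)^{d-1}$; see Figure~\ref{fig:step}.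

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\draw[->] (-0.5,-1)--(22,-1) node[right]{level};
\draw[dashed] (0,-1) node[below]{$h$}--(0,5);
\draw[dashed] (1.8,-1) node[below]{$h+s_i$}--(1.8,5);
\draw[dashed] (20.5,-1) node[below]{$h+s_{i+1}$}--(20.5,5);
\draw[gray] (4,0) rectangle (5,1) (8,3) rectangle (9,4) (13,3) rectangle (14,4) (17,0) rectangle (18,1);
\draw[very thick] (4.4,0.5) .. controls (11,0.3) and (2,3.7) .. (8.6,3.5);
\draw[very thick] (13.4,3.4) .. controls (20,3.6) and (11,0.4) .. (17.6,0.6);
\draw (4.4,0.5)--(2.9,1.1) (8.6,3.5)--(10.1,4.1) (13.4,3.4)--(11.9,2.8) (17.6,0.6)--(19.1,0);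
\fill[gray!50] (11,4) circle (0.3);
\draw[thick,densely dotted] (9.85,4)--(10.55,4) arc (180:0:0.45)--(12.2,4)--(12.2,2.92);
\node at (7.6,1.2) {$\gamma^j$};
\node at (16.6,2.9) {$\gamma^{j+1}$};
\end{tikzpicture}
\caption{A successful step at position $h$ with scale $i$ (schematic). The slab $[h,h+s_i)$, where the smaller scales failed, is skipped. Two heavy bridges (thick) run between blocks of side $u_i$ and have opposite lateral displacements. Each carries two open ramps (thin). The far halves of facing ramps are joined by an open path (dotted) that follows axis-parallel segments and goes around closed clusters (gray disc).}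
\label{fig:step}
\end{figure}

\subsection{Greedy tiling}

Let $g=u_1$ and $h_0=0$. If $\mathrm{Fail}(h_t)$ occurs, step $t$ \emph{fails} and $h_{t+1}=h_t+g$. Otherwise let $i$ be the least index such that $S_i(h_t)$ occurs, select two equipped bridges with their ramps that realize it, and put $h_{t+1}=h_t+g\lceil s_{i+1}/g\rceil$. Stop at the first $t$ with $h_t\ge2n$. Let $\mathcal F$ be $g$ times the number of failed steps. The steps depend on each other, since the slabs examined at $h_t$ and $h_{t+1}$ overlap, but we need only a first moment. The $h_t$ are distinct elements of the fixed set $g\mathbb Z$, so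
\[
E\mathcal F\le g\sum_{h\in g\mathbb Z\cap[0,2n)}P(\mathrm{Fail}(h))\le(2n+g)\phi_k\le3\phi_kn,
\qquad P(\mathcal F>\sqrt{\phi_k}\,n)\le3\sqrt{\phi_k}.
\]
Let $k$ be so large that $\sqrt{\phi_k}\le\frac12$. For the rest of the construction we work on
\[
\Omega_{n,k}=\mathcal H_n\cap\{Y_0\le\sqrt n\}\cap\{\mathcal F\le\sqrt{\phi_k}\,n\},
\]
and $\liminf_nP(\Omega_{n,k})\ge1-3\sqrt{\phi_k}$ by \eqref{eq:Y0}.

Let $\gamma^1,\dots,\gamma^q$ be the selected bridges in order, let $\ell(j),u(j)$ be the values of $\ell_i,u_i$ at the scale of $\gamma^j$, and put $u(0)=0$, $\alpha_j=\operatorname{lev}\gamma_0^j$, $\omega_j=\operatorname{lev}\gamma^j_{\mathrm{end}}$. If all steps failed, the final position would be $\mathcal F\le n/2<2n$; so $q\ge2$. Let $f_j$ be $g$ times the number of failed steps between the steps of $\gamma^j$ and $\gamma^{j+1}$, with $f_0$ before $\gamma^1$ and $f_q$ after $\gamma^q$, so that $\sum_{j=0}^qf_j=\mathcal F$. We claim that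
\begin{align}
10\max(u(j),u(j+1))&\le\alpha_{j+1}-\omega_j\le12(u(j)+u(j+1))+f_j\qquad(1\le j<q),\label{eq:gap}\\
f_0+10u(1)&\le\alpha_1\le f_0+12u(1),\qquad\omega_q\ge2n-12u_k-f_q .\label{eq:ends}
\end{align}
Consider a successful step at $h=h_t$ with scale $i$. Its first bridge starts at a level in $h+s_i+10u_i+[0,u_i)$, which by \eqref{eq:skip} lies in $[h+10u_i,h+12u_i]$. The first bridge ends in $h+s_i+(10+t_i)u_i+[0,u_i)$ and the second starts in $h+s_i+(21+t_i)u_i+[0,u_i)$, so the gap between them is in $[10u_i,12u_i]$, which gives \eqref{eq:gap} within a step. The second bridge ends in $h+s_i+(21+2t_i)u_i+[0,u_i)=h+s_{i+1}-11u_i+[0,u_i)$, while $h_{t+1}\in[h+s_{i+1},h+s_{i+1}+g)$ and $g\le u_i$; so $h_{t+1}$ exceeds its end level by an amount in $[10u_i,12u_i]$. If $\gamma^j$ is this second bridge, the next successful step, or the final position if $j=q$, is at $h_{t+1}+f_j$. Adding up gives \eqref{eq:gap} between steps, with lower bound $10(u(j)+u(j+1))$, and \eqref{eq:ends}.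

In each lateral coordinate, $\gamma^j_{\mathrm{end}}$ and $\gamma_0^{j+1}$ differ by at most $u(j)+u(j+1)$: within a step they are in the same lateral block, and between steps they are in $[0,u(j))^{d-1}$ and $[0,u(j+1))^{d-1}$. All selected bridges and ramps have levels in $[0,2n+10\ell_k]$ by \eqref{eq:skip}, and lateral coordinates at most $4\ell_k+3u_k\le5n^{1/3}$ in absolute value. So they lie in $[-3n,3n]^d$, and so do the paths $P_j$ below.

\subsection{Junctions}

Let $1\le j<q$, let $\beta^+$ be the forward ramp of $\gamma^j$ and $\beta^-$ the backward ramp of $\gamma^{j+1}$. Their far halves are open paths of diameter at least $(u_1-1)/2\ge r$, so by Lemma~\ref{lem:detour}(ii) they contain sites $v^+,v^-\in V_0$, with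
\[
\operatorname{lev}v^+\in[\omega_j+u(j)/2,\ \omega_j+3u(j)],\qquad\operatorname{lev}v^-\in[\alpha_{j+1}-3u(j+1),\ \alpha_{j+1}-u(j+1)/2].
\]
By \eqref{eq:gap}, $\operatorname{lev}v^-\ge\operatorname{lev}v^+$. Let $P_j$ go from $v^+$ in direction $e_1$ to the level of $v^-$, and then along the axes $2,\dots,d$ in turn to $v^-$. In each lateral coordinate $v^+$ and $v^-$ differ by at most $2(u(j)+u(j+1))$, so $|P_j|\le(2d+10)(u(j)+u(j+1))+f_j$. Put
\[
U_j=\beta^+\cup\Phi(P_j)\cup\beta^- .
\]
Since $v^\pm\in\Phi(P_j)$, the set $U_j$ is open and connected by Lemma~\ref{lem:detour}(i). The levels of $P_j$ are in $[\omega_j+u_1/2,\alpha_{j+1}-u_1/2]$ and $\Phi(P_j)$ is within distance $r<u_1/2$ of $P_j$; the ramps have levels in $(\omega_j,\omega_j+3u(j)]$ and $[\alpha_{j+1}-3u(j+1),\alpha_{j+1})$. So all levels of $U_j$ are strictly between $\omega_j$ and $\alpha_{j+1}$. This is the reason for using only the far halves.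

For $j=0$ let $\beta^-$ be the backward ramp of $\gamma^1$ and take $v^-\in V_0$ in its far half. By \eqref{eq:ends}, $\operatorname{lev}v^-\ge7u(1)>r\ge i_0$. Let $P_0$ go from $x_{i_0}\in V_0$ to $v^-$ in the same manner; then $|P_0|\le(2d+10)u(1)+f_0$. The set $U_0=\Phi(P_0)\cup\beta^-$ is open and connected and has levels below $\alpha_1$. It contains no $x_i$ with $i<i_0$, because $\Phi(P_0)\subset V_0$ and $\beta^-$ has levels at least $7u(1)$.

By \eqref{eq:short}, $(\log n)^c\le u_1$ and $u_1\ge5$, for $0\le j<q$,
\begin{equation}\label{eq:Usize}
|U_j|+1\le(3+4d+20+3d)\big(u(j)+u(j+1)\big)+2f_j\le20d\,\big(u(j)+u(j+1)+f_j\big).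
\end{equation}

Let $\Gamma$ follow $x_0,\dots,x_{i_0}$, then a path in $U_0$ to $\gamma_0^1-e_1$, then $\gamma^1$, then a path in $U_1$ from $\gamma^1_{\mathrm{end}}+e_1$ to $\gamma_0^2-e_1$, then $\gamma^2$, and so on up to $\gamma^q_{\mathrm{end}}$. The part before $\gamma^1$ is self-avoiding and has levels below $\alpha_1$, the bridge $\gamma^j$ has levels in $[\alpha_j,\omega_j]$, and $U_j$ has levels in $(\omega_j,\alpha_{j+1})$. So $\Gamma$ is a path from $0$. By \eqref{eq:ends} its length is at least $\omega_q\ge2n-12n^{1/3}-n/2\ge n$.

\subsection{The weight of the path}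

Let $W_0$ be the $Z$-weight of $\Gamma$ up to $x_{i_0}$ and $W_j$ its $Z$-weight up to $\gamma^j_{\mathrm{end}}$, the origin not being counted. Then $W_0\ge-Y_0$. The sites of $U_{j}$ and the site $\gamma_0^{j+1}$ are open, and $w(\gamma^j)\ge\varepsilon\ell(j)$. By \eqref{eq:Usize},
\[
W_j\ge-Y_0+\sum_{m=1}^j\varepsilon\ell(m)-T_1\sum_{m=0}^{j-1}(|U_m|+1)
\ge-Y_0+\sum_{m=1}^j\big(\varepsilon\ell(m)-40dT_1u(m)\big)-20dT_1\mathcal F .
\]
Since $u(m)\le2\theta\ell(m)$ and $80dT_1\theta\le\varepsilon$, each term of the sum is nonnegative, and $W_j\ge-Y_0-20dT_1\mathcal F$ for all $j$.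

Now keep the first $n$ steps of $\Gamma$; recall that $n>r\ge i_0$. Let $j\ge0$ be the number of bridges completed by then. If $j=q$, the weight is $W_q$. Otherwise the sites visited after that point in $U_j\cup\{\gamma_0^{j+1}\}$ cost at most $T_1(|U_j|+1)\le20dT_1(2u_k+\mathcal F)$. If step $n$ falls inside $\gamma^{j+1}$, there is also an initial part of that bridge. It may contain closed sites, but here the truncation helps: the remaining sites of the bridge weigh at most $2L_1\ell_k$ in total and the whole bridge has positive weight, so the initial part weighs at least $-2L_1\ell_k$. Using $X\ge X^L=Z+\lambda$, on $\Omega_{n,k}$,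
\[
M_n-\lambda n\ \ge\ -\sqrt n-40dT_1\sqrt{\phi_k}\,n-(40dT_1+2L_1)\,n^{1/3}.
\]
Let $\eta>0$. For every $k$ with $40dT_1\sqrt{\phi_k}<\eta$ and $\sqrt{\phi_k}\le\frac12$ we obtain $\liminf_nP(M_n\ge(\lambda-\eta)n)\ge1-3\sqrt{\phi_k}$. Letting $k\to\infty$ shows that $\lambda$ is reachable. This proves Proposition~\ref{prop:lower}. \qed

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Assume $(\mathrm P)$, and let $E_{n,L}=\frac1n\max_\pi\sum_{i=1}^n(X_{v_i}-L)^+$, so that $\|E_{n,L}\|_{L^p}\le\zeta(L)$ for $1\le p\le d$ by \eqref{eq:excess}.

\begin{lemma}\label{lem:dichotomy}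
If $\lambda$ is not reachable, then $P(M_n\ge(\lambda+2\eta)n)\to0$ for every $\eta>0$.
\end{lemma}

\begin{proof}
Let $L>|\lambda|+1$, $\varepsilon=\eta/8$, and let $\rho_*=\rho_*(d,\eta,L-\lambda)$ be as in Proposition~\ref{prop:upper}. As $\lambda$ is not reachable, the hypothesis of Proposition~\ref{prop:lower} fails, so that of Proposition~\ref{prop:upper} holds, and $P(M_n^L\ge(\lambda+\eta)n)\to0$. Since $M_n\le M_n^L+nE_{n,L}$, Markov's inequality gives $\limsup_nP(M_n\ge(\lambda+2\eta)n)\le\zeta(L)/\eta$. Let $L\to\infty$.
\end{proof}

\begin{proof}[Proof of (a)]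
Let $M$ be the supremum of the reachable values. Choose $s\ge s_0$ with $C_1P(X<-s)^{2d}\le\frac12$. By Proposition~\ref{prop:lowertail}, $P(M_n\ge-sn)\ge\frac12$ for all $n$, so by Lemma~\ref{lem:dichotomy} with $\eta=\frac12$ the value $-s-1$ is reachable, and $M>-\infty$. Since $M_n/n\le E_{n,0}$, Markov's inequality gives $P(M_n>2(\zeta(0)+1)n)\le\frac12$, so no value above $2(\zeta(0)+1)$ is reachable, and $M<\infty$. Let $\eta>0$. There is a reachable $\lambda>M-\eta$, so $P(M_n\ge(M-2\eta)n)\to1$. The value $M+\eta$ is not reachable, so $P(M_n\ge(M+3\eta)n)\to0$ by Lemma~\ref{lem:dichotomy}. Hence $M_n/n\to M$ in probability.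
\end{proof}

\begin{proof}[Proof of (b), sufficiency]
Let $1\le p\le d$ and assume $(\mathrm N_p)$. Convergence in probability to a constant together with uniform integrability of $|M_n/n|^p$ implies convergence in $L^p$, so we check the latter. For $L>0$ we have $M_n^+/n\le L+E_{n,L}$. On $\{M_n^+/n>2L\}$ this forces $E_{n,L}>L$ and $M_n^+/n\le2E_{n,L}$, so
\[
E\big[(M_n^+/n)^p;\,M_n^+>2Ln\big]\le(2\zeta(L))^p\to0\qquad(L\to\infty)
\]
uniformly in $n$. Let $Q(s)=P(X<-s)^{2d}$ and $B\ge s_0$, $B>0$. For $Y\ge0$, $E[Y^p;Y>B]=B^pP(Y>B)+\int_B^\infty ps^{p-1}P(Y>s)\,ds$. By Proposition~\ref{prop:lowertail},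
\[
E\big[(M_n^-/n)^p;\,M_n^->Bn\big]\le C_1\Big(B^pQ(B)+\int_B^\infty ps^{p-1}Q(s)\,ds\Big).
\]
As $Q$ is nonincreasing, $\int_{B/2}^Bps^{p-1}Q(s)\,ds\ge(1-2^{-p})B^pQ(B)\ge\frac12B^pQ(B)$. So the right side is at most $3C_1\int_{B/2}^\infty ps^{p-1}Q(s)\,ds$, which does not depend on $n$ and tends to $0$ as $B\to\infty$ by $(\mathrm N_p)$.
\end{proof}

\begin{proof}[Proof of (b), necessity]
Suppose $M_n\in L^p$ for some $n\ge1$, and let $Y=nE_{n,0}=\max_\pi\sum_{i=1}^nX_{v_i}^+\in L^p$. Every path of length $n$ from $0$ satisfies $S(\pi)\le X_{v_1}+Y$, so $M_n\le M_1+Y$ and $M_1^-\le M_n^-+Y$. Hence $M_1^-\in L^p$, and by \eqref{eq:M1}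
\[
\int_0^\infty pt^{p-1}P(X<-t)^{2d}\,dt=E\big[(M_1^-)^p\big]<\infty,
\]
which is $(\mathrm N_p)$. If $M_n/n$ converges in $L^p$ to a constant, then $M_n\in L^p$ for large $n$, so this applies.
\end{proof}

\begin{thebibliography}{1}
\bibitem{CZ} Yinshan Chang and Anqi Zheng, \emph{Greedy lattice paths with general weights}, arXiv:2202.07558 (2022).
\end{thebibliography}
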